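\title{The equation $x^4=1$ has no satisfiability gap in finite groups}

\begin{abstract}
The degree of satisfiability $\mathrm{ds}_G(\varphi)$ of an equation $\varphi$ in a finite group $G$ is the proportion of tuples of elements of $G$ that satisfy $\varphi$. We answer in the negative the question whether every equation admits a constant $\varepsilon>0$ such that $\mathrm{ds}_G(\varphi)$ is either $1$ or at most $1-\varepsilon$ for every finite group $G$. For each prime $p$ and each $d\ge1$ we construct a finite $p$-group in which $x^{p^2}=1$ has degree of satisfiability $1-(p-1)^2/p^{d+1}$, and we deduce that for every $n$ divisible by the square of a prime the degrees of satisfiability of $x^n=1$ are dense in $[0,1]$. In the other direction, such an $\varepsilon$ exists for every equation on the class of metabelian groups, and $\varepsilon=2^{-c}$ works for all equations on nilpotent groups of class at most $c$.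
\end{abstract}

\section{Introduction}

An equation in the language of group theory has the form $w_1=w_2$, where $w_1,w_2$ are words in variables $X_1,\dots,X_r$, that is, elements of the free group $F_r$. For a finite group $G$ the \emph{degree of satisfiability} of the equation $\varphi\colon w_1=w_2$ is
\[
\mathrm{ds}_G(\varphi)=\frac{|\{g\in G^r : w_1(g)=w_2(g)\}|}{|G|^r},
\]
the probability that a uniformly random tuple satisfies $\varphi$. It equals $1$ exactly when $\varphi$ is a law of $G$. Since $w_1=w_2$ is equivalent to $w_1w_2^{-1}=1$, we write all equations as $w=1$, and we put $\delta_G(w)=1-\mathrm{ds}_G(w=1)$, the \emph{failure probability}. An equation $w=1$ has a \emph{gap} on a class of finite groups if there is $\varepsilon>0$ such that every $G$ in the class has $\delta_G(w)=0$ or $\delta_G(w)\ge\varepsilon$. It \emph{has a gap} if this holds for the class of all finite groups. A gap says that the equation cannot hold almost always without holding always.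

In an abelian group $G$ the word map $w\colon G^r\to G$ is a homomorphism, the solutions form its kernel, and a proper subgroup has density at most $\frac12$; so $\varepsilon=\frac12$ serves for all equations on abelian groups. For $xy=yx$, Gustafson's theorem gives $\mathrm{ds}_G(xy=yx)\le\frac58$ for every non-abelian $G$. The reason is again that proper subgroups are small: the center has index at least $4$ and a noncentral element has centralizer of index at least $2$, whence the bound $\frac14+\frac34\cdot\frac12$. A gap is also known for $[x,[y,z]]=1$ and $[[x,y],[z,w]]=1$ (Delizia, Jezernik, Moravec, Nikotera), for $[x_1,\dots,x_n]=1$ with $\varepsilon=3/2^{n+2}$ (Lescot), for $x^2=1$ with $\varepsilon=\frac14$, and for $x^3=1$ (Laffey). The following question is posed by Kocsis~\cite{Kocsis}.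

\medskip
\noindent\textbf{Question.} \emph{Does every equation in the language of group theory have a gap?}
\medskip

These cases suggest the answer yes, and so does a second look at abelian groups. There $w(g)=w(gt)w(t)^{-1}$ for all $g,t\in G^r$. Fix $g$ and let $t$ be uniform; then $t$ and $gt$ are both uniform, so if $\delta_G(w)<\frac12$ some $t$ makes both factors trivial, and $w(g)=1$. An arbitrary value of $w$ is recovered from a bounded number of values at random points. One may hope that some identity of this kind is available for every word in every group. It is not.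

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $d\ge1$. There is a finite $p$-group $G_{p,d}$ with
\[
\mathrm{ds}_{G_{p,d}}(x^{p^2}=1)=1-\frac{(p-1)^2}{p^{\,d+1}} .
\]
In particular $\mathrm{ds}_{G_{2,d}}(x^4=1)=1-2^{-(d+1)}$ for all $d\ge1$, so the equation $x^4=1$ has no gap. The groups $G_{2,d}$ are $2$-groups of derived length at most $3$.
\end{theorem}

\begin{theorem}\label{thm:nonsquarefree}
Let $n\ge1$ be divisible by the square of a prime. Then $x^n=1$ has no gap. Moreover, the set $\{\mathrm{ds}_G(x^n=1) : G \text{ a finite group}\}$ is dense in $[0,1]$.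
\end{theorem}

We make no claim about $x^n=1$ for squarefree $n$ beyond the cases $n=2,3$ recalled above. The recovery argument does extend well beyond abelian groups, and this limits the shape of counterexamples.

\begin{theorem}\label{thm:nilpotent}
Let $G$ be a finite nilpotent group of class at most $c$, where $c\ge1$. Then every equation $\varphi$ has $\mathrm{ds}_G(\varphi)=1$ or $\mathrm{ds}_G(\varphi)\le1-2^{-c}$. The constant is sharp for $c=1$ and $c=2$.
\end{theorem}

\begin{theorem}\label{thm:metabelian}
Every equation has a gap on the class of finite metabelian groups.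
\end{theorem}

Thus derived length $3$ in Theorem~\ref{thm:main} cannot be lowered: metabelian groups never witness the absence of a gap. As $\delta_{G_{2,d}}(x^4)$ is positive and tends to $0$, the group $G_{2,d}$ has derived length exactly $3$ for all large $d$. If $c$ is the nilpotency class of $G_{2,d}$, then Theorem~\ref{thm:nilpotent} gives $2^{-(d+1)}\ge2^{-c}$, so $c\ge d+1$.

Section~\ref{sec:small} shows the construction in groups of order $16$ and $128$, and Sections~\ref{sec:construction}--\ref{sec:metabelian} prove the four theorems in order.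

\medskip
\noindent\textbf{Conventions.} We write $[x,y]=x^{-1}y^{-1}xy$. The lower central series is $\gamma_1(G)=G$, $\gamma_{k+1}(G)=[\gamma_k(G),G]$, and $G$ has class at most $c$ if $\gamma_{c+1}(G)=1$. The derived series is $G'=[G,G]$, $G''=[G',G']$, and so on; $G$ is metabelian if $G''=1$ and has derived length at most $3$ if $G'''=1$. If a group $V$ acts on a group $E$ by automorphisms, $E\rtimes V$ is the set $E\times V$ with $(e,v)(e',v')=(e\cdot v(e'),vv')$. The dihedral group of order $2k$ is $D_{2k}$. Probabilities refer to the uniform distribution.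

\section{Two small 2-groups}\label{sec:small}

The group $D_{16}$ has four elements of order $8$, so $\delta_{D_{16}}(x^4)=\frac14$. It is generated by two involutions $r_0,s$ whose product has order $8$. Put $r_1=sr_0s$. Then $r_0r_1=(r_0s)^2$ has order $4$, so $\langle r_0,r_1\rangle\cong D_8$, and $D_{16}=D_8\rtimes\langle s\rangle$ with $s$ exchanging $r_0$ and $r_1$. All elements of order $8$ lie over $s$. To make failures rare, we let $s$ be one element of a large group $V$ of automorphisms and arrange that no failure lies over any other element of $V$.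

Take $V=\mathbb F_2^2=\{00,01,10,11\}$, single out $v_0=01$, and call the cosets $\{00,01\}$ and $\{10,11\}$ of $\langle v_0\rangle$ lines. Let $E_0$ be generated by involutions $r_g$ $(g\in V)$ and a central involution $z$, with $[r_g,r_h]=z$ if $g+h=v_0$ and $[r_g,r_h]=1$ otherwise. Every element has the form $z^{k}\prod_g r_g^{b_g}$ with $k,b_g\in\{0,1\}$, so $|E_0|\le32$, and equality holds because the relations are satisfied in the quotient of $D_8\times D_8$, one factor for each line, in which the two centers are identified. Translation $r_g\mapsto r_{g+v}$ preserves the relations, so $V$ acts on $E_0$. Let $a\colon E_0\to E_0/\langle z\rangle=\mathbb F_2^V$ be the quotient map. Generators on different lines commute, and $(r_gr_{g+v_0})^2=[r_g,r_{g+v_0}]=z$, so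
\[
e^2=z^{\kappa(a(e))},\qquad \kappa(b)=b_{00}b_{01}+b_{10}b_{11}.
\]
Let $x=(e,v)\in E_0\rtimes V$ and $a=a(e)$. Then $x^2=(e\cdot v(e),0)$, and $b=a(e\cdot v(e))$ has coordinates $b_g=a_g+a_{g+v}$, so $x^4=z^{\kappa(b)}$ with a vector $b$ that is invariant under translation by $v$.
\begin{itemize}
\item If $v=00$, then $b=0$ and $\kappa(b)=0$.
\item If $v=10$, then $b_{10}=b_{00}$ and $b_{11}=b_{01}$, so $\kappa(b)=2b_{00}b_{01}=0$.
\item If $v=11$, then $b_{11}=b_{00}$ and $b_{10}=b_{01}$, so again $\kappa(b)=2b_{00}b_{01}=0$.
\item If $v=01$, then $\kappa(b)=(a_{00}+a_{01})^2+(a_{10}+a_{11})^2=a_{00}+a_{01}+a_{10}+a_{11}$.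
\end{itemize}
So $x^4\ne1$ exactly when $v=v_0$ and the coordinate sum of $a$ is $1$, and the failure probability in this group of order $128$ is $\frac14\cdot\frac12=\frac18$. The mechanism is cancellation. A translation that exchanges the two lines produces the same contribution in both copies of $D_8$, and the two contributions cancel because the centers have been identified. The translation by $v_0$ acts inside each copy as $s$ does in $D_{16}$.

\section{The groups $G_{p,d}$}\label{sec:construction}

Fix a prime $p$ and $d\ge1$. Let $V=\mathbb F_p^d$, written additively, fix $0\ne v_0\in V$, and call the cosets of $\langle v_0\rangle$ \emph{lines}; each has $p$ points. The computation of Section~\ref{sec:small} used two things: a function $\kappa$ on $\mathbb F_p^V$ with a cancellation property, and a group $E$ whose $p$-th power map is described by $\kappa$. The function is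
\[
\kappa(b)=\sum_{C}\ \prod_{g\in C}b_g\qquad (b\in\mathbb F_p^V),
\]
with $C$ running over the lines. For $v\in V$ and $a\in\mathbb F_p^V$ define $T_va\in\mathbb F_p^V$ by $(T_va)_g=\sum_{i=0}^{p-1}a_{g-iv}$.

\begin{lemma}\label{lem:kappa}
If $v\in\langle v_0\rangle\setminus\{0\}$, then $\kappa(T_va)=\sum_{g\in V}a_g$. For all other $v\in V$ we have $\kappa(T_va)=0$.
\end{lemma}

\begin{proof}
Let $b=T_va$. Since $pv=0$, we have $b_{g+v}=b_g$ for all $g$. If $v=0$, then $b_g=pa_g=0$. If $v\notin\langle v_0\rangle$, then $v$ has order $p$ in $V/\langle v_0\rangle$, so translation by $v$ permutes the lines in orbits of length exactly $p$. We have $\prod_{g\in C+v}b_g=\prod_{g\in C}b_{g+v}=\prod_{g\in C}b_g$, so each orbit contributes $p$ equal terms, which sum to $0$. If $v\in\langle v_0\rangle\setminus\{0\}$ and $g$ lies on the line $C$, then $g-iv$ runs through $C$, so $b_g=s_C:=\sum_{h\in C}a_h$. Hence $\prod_{g\in C}b_g=s_C^p=s_C$, and $\kappa(b)=\sum_Cs_C=\sum_{h\in V}a_h$.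
\end{proof}

For $p=2$ the group $E$ could be glued from copies of $D_8$. For general $p$ we need a $p$-group in which the $p$-th power of an element is given by a prescribed form of degree $p$. Unit groups of truncated algebras have this feature: in characteristic $p$ we have $(1+y)^p=1+y^p$, and if all products of degree greater than $p$ vanish, then $y^p$ depends only on the linear part of $y$. It remains to impose relations in degree $p$ that turn $y^p$ into $\kappa$.

Let $\mathcal A$ be the associative unital $\mathbb F_p$-algebra generated by noncommuting letters $x_g$ $(g\in V)$. Call a monomial of degree $p$ \emph{allowed} if its letters are indexed by the $p$ points of a line, each occurring once, and let $\Lambda_C$ be the sum of the $p!$ allowed monomials that belong to the line $C$. The relations are: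
\begin{itemize}
\item[(R1)] every monomial of degree greater than $p$ is $0$;
\item[(R2)] every monomial of degree $p$ that is not allowed is $0$;
\item[(R3)] $\Lambda_C=\Lambda_{C'}$ for all lines $C,C'$.
\end{itemize}
The relations are homogeneous, so $\mathcal A$ is graded, and it is finite by (R1). They have degree at least $p\ge2$, so the $x_g$ form a basis of the component of degree $1$. Let $\Lambda\in\mathcal A$ be the common image of the $\Lambda_C$, let $J$ be the ideal of elements with zero constant term, and let $E=1+J$. For $e=1+y\in E$ let $a(e)\in\mathbb F_p^V$ be the vector of coefficients of the degree-$1$ part $y_1=\sum_ga(e)_gx_g$ of $y$. Translation permutes the lines and so preserves the set of relations; hence $V$ acts on $\mathcal A$ by graded algebra automorphisms with $v(x_g)=x_{g+v}$.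

\begin{lemma}\label{lem:E}
Under multiplication $E$ is a finite $p$-group on which $V$ acts by automorphisms, and the following hold.
\begin{itemize}
\item[(a)] The map $a\colon E\to\mathbb F_p^V$ is a surjective homomorphism, and $a(v(e))_g=a(e)_{g-v}$.
\item[(b)] The element $z=1+\Lambda$ has order $p$.
\item[(c)] $e^p=z^{\kappa(a(e))}$ for all $e\in E$.
\item[(d)] If $p=2$, then $E''=1$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $J^{p+1}=0$, the element $1+y$ has the inverse $\sum_{k=0}^p(-y)^k\in E$. So $E$ is a group of order $|J|$, a power of $p$, and it is invariant under $V$ because $J$ is.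

(a) We have $(1+y)(1+y')=1+y+y'+yy'$ and $yy'$ has no term of degree $1$. The element $1+\sum_ga_gx_g$ maps to $(a_g)$, and $v(\sum_ga_gx_g)=\sum_ga_gx_{g+v}=\sum_ga_{g-v}x_g$.

(b) The point is that $\Lambda\ne0$. No relation has degree less than $p$, so the degree-$p$ part of the ideal of relations is spanned by the relators in (R2) and (R3) themselves. Thus the degree-$p$ component of $\mathcal A$ is the space $W$ with basis the allowed monomials, modulo the span of the differences $\Lambda_C-\Lambda_{C'}$. Choose one allowed monomial $m_C$ for each line $C$, and let $\ell\colon W\to\mathbb F_p$ be the sum over all $C$ of the coefficient of $m_C$. Then $\ell(\Lambda_C)=1$ for every $C$, so $\ell$ vanishes on all differences but not on $\Lambda_C$, and $\Lambda\neq0$. As $\Lambda^2=0$ by (R1), we get $z^k=1+k\Lambda$, so $z$ has order $p$.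

(c) Let $e=1+y$ and $b=a(e)$. Since $1$ and $y$ commute and the characteristic is $p$, we have $e^p=1+y^p$. In the expansion of $y^p$ by homogeneous parts every term other than $y_1^p$ has degree greater than $p$, so $y^p=y_1^p=\sum b_{g_1}\cdots b_{g_p}\,x_{g_1}\cdots x_{g_p}$. By (R2) only allowed monomials remain, and those of the line $C$ all carry the coefficient $\prod_{g\in C}b_g$. By (R3), $e^p=1+\sum_C\big(\prod_{g\in C}b_g\big)\Lambda_C=1+\kappa(b)\Lambda$.

(d) The target of $a$ is abelian, so $E'\le\ker a=1+J^2$. For $p=2$ we have $J^3=0$, so $(1+j)(1+y)=1+j+y=(1+y)(1+j)$ for $j\in J^2$, $y\in J$. Thus $E'$ is central in $E$, and in particular abelian.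
\end{proof}

For $p=2$ the elements $r_g=1+x_g$ and $z=1+\Lambda$ satisfy the relations of Section~\ref{sec:small}, by (R2) and part (c).

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G_{p,d}=E\rtimes V$, a finite $p$-group, and let $x=(e,v)$. By induction $x^k=\big(e\cdot v(e)\cdots((k-1)v)(e),\,kv\big)$. As $pv=0$, we get $x^p=(e',0)$ with $e'=e\cdot v(e)\cdots((p-1)v)(e)$, and Lemma~\ref{lem:E}(a) gives $a(e')=T_v\,a(e)$. By Lemma~\ref{lem:E}(c),
\begin{equation}\label{eq:power}
x^{p^2}=\big(z^{\kappa(T_va(e))},0\big).
\end{equation}
Define $\pi\colon G_{p,d}\to\mathbb F_p\times V$ by $\pi(e,v)=\big(\sum_ga(e)_g,\,v\big)$. The coordinate sum is additive and invariant under translation, so $\pi$ is a homomorphism by Lemma~\ref{lem:E}(a), and it is surjective because $\pi(1+sx_0,v)=(s,v)$. By \eqref{eq:power}, Lemma~\ref{lem:kappa} and Lemma~\ref{lem:E}(b), $x^{p^2}\ne1$ if and only if $\pi(x)$ lies in $(\mathbb F_p\setminus\{0\})\times(\langle v_0\rangle\setminus\{0\})$. This set has $(p-1)^2$ elements, the target of $\pi$ has $p^{d+1}$ elements, and all fibers of $\pi$ have the same size. This proves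 the formula.

For $p=2$ the failure probability $2^{-(d+1)}$ is positive and tends to $0$, so $x^4=1$ has no gap. Finally $G=G_{2,d}$ has $G/E\cong V$ abelian, so $G'\le E$ and $G'''\le E''=1$ by Lemma~\ref{lem:E}(d).
\end{proof}

For $p=2$ the proof shows that the elements with $x^4\neq1$ form a single coset of the normal subgroup $\ker\pi$ of index $2^{d+1}$.

\begin{remark}
The letters must not commute: otherwise $\Lambda_C$ would be $p!$ times a monomial, hence $0$. Relation (R3) is what makes failures rare. Without it the $\Lambda_C$ are linearly independent and $x^{p^2}=1+\sum_C\big(\prod_{g\in C}b_g\big)\Lambda_C$ with $b=T_va(e)$. Fix a line $C$ and $v\notin\langle v_0\rangle$. The points of $C$ lie in distinct cosets of $\langle v\rangle$, so the $b_g$ with $g\in C$ are sums over disjoint sets of coordinates of $a(e)$ and are independent and uniform. The failure probability is then at least $(1-p^{1-d})(1-\frac1p)^p$, which does not tend to $0$.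
\end{remark}

\section{Wreath products and exponents that are not squarefree}\label{sec:wreath}

By \eqref{eq:power} and $z^p=1$, the group $G_{p,d}$ satisfies the law $x^{p^3}=1$, so it cannot serve for all multiples of $p^2$. We need an operation on groups that multiplies the exponent in the equation by a prime and keeps the failure probability positive and small. The wreath product does this. For a finite group $H$ and a prime $q$, let $C_q=\langle\gamma\rangle$ act on $H^q=\{(f_j)_{j\in\mathbb Z/q}\}$ by $(\gamma f)_j=f_{j-1}$, and let $H\wr C_q=H^q\rtimes C_q$.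

\begin{lemma}\label{lem:wreath}
Let $H$ be a finite group, $q$ a prime, $n\ge1$, $\delta=\delta_H(x^n)$ and $\delta'=\delta_{H\wr C_q}(x^{nq})$. Then $(1-\frac1q)\delta\le\delta'\le2\delta$.
\end{lemma}

\begin{proof}
Let $x=(f,\gamma^i)$ be uniform. Suppose first that $i\ne0$ in $\mathbb Z/q$. Then $x^q=f\cdot\gamma^if\cdots\gamma^{(q-1)i}f$ lies in $H^q$, with $j$-th coordinate
\[
P_j=f_jf_{j-i}f_{j-2i}\cdots f_{j-(q-1)i}.
\]
Since $j-qi=j$, we have $P_{j-i}=f_j^{-1}P_jf_j$. As $q$ is prime, $i$ generates $\mathbb Z/q$, so all $P_j$ are conjugate in $H$, and $x^{nq}=1$ if and only if $P_0^n=1$. The element $P_0$ is the product of all $q$ independent uniform coordinates of $f$ in some order, hence uniform in $H$. So the failure probability conditional on $i\neq0$ is exactly $\delta$. If $i=0$, failure means $f_j^{nq}\ne1$ for some $j$, which forces $f_j^n\ne1$ for some $j$ and has probability at most $q\delta$. The two cases have probabilities $1-\frac1q$ and $\frac1q$, so $(1-\frac1q)\delta\le\delta'\le(1-\frac1q)\delta+\frac1q\cdot q\delta\le2\delta$.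
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nonsquarefree}]
Write $n=p^2q_1\cdots q_k$ with primes $p,q_1,\dots,q_k$ and $k\ge0$. Start from $G_{p,d}$ and the exponent $p^2$, and apply Lemma~\ref{lem:wreath} successively with $q_1,\dots,q_k$. This gives finite groups $H_d$ whose failure probabilities $\delta_d=\delta_{H_d}(x^n)$ satisfy $0<\delta_d\le2^k(p-1)^2/p^{d+1}$. Since $k$ does not depend on $d$, we have $\delta_d\to0$, and $x^n=1$ has no gap.

Put $\sigma_d=1-\delta_d$; then $0<\sigma_d<1$, since the identity is a solution. An element of the direct power $H_d^m$ is a solution if and only if each coordinate is, so $\mathrm{ds}_{H_d^m}(x^n=1)=\sigma_d^m$ for $m\ge0$. The sequence $1,\sigma_d,\sigma_d^2,\dots$ decreases to $0$ in steps $\sigma_d^m\delta_d\le\delta_d$, so every point of $[0,1]$ is within $\delta_d$ of one of its terms. Letting $d\to\infty$ gives density.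
\end{proof}

\section{Nilpotent groups of bounded class}\label{sec:nilpotent}

On an abelian group a word map is linear. On a nilpotent group of class $c$ it behaves like a polynomial of degree $c$, in the sense of finite differences, and a nonzero polynomial of bounded degree cannot vanish almost everywhere. For a map $f\colon H\to K$ between groups and $t\in H$ put
\[
(\Delta_tf)(g)=f(g)^{-1}f(gt).
\]
We say that $f$ has \emph{degree at most $c$} if $\Delta_{t_{c+1}}\cdots\Delta_{t_1}f\equiv1$ for all $t_1,\dots,t_{c+1}\in H$. For example, let $f(g)=g^2$ on a group of class at most $2$, where commutators are central and multiplicative in each argument. Then $(\Delta_tf)(g)=g^{-1}tg\,t=t^2[t,g]$ and $(\Delta_s\Delta_tf)(g)=[t,g]^{-1}[t,gs]=[t,s]$ is constant in $g$, so $f$ has degree at most $2$.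

\begin{lemma}\label{lem:degree}
Let $H$ be a finite group, $K$ a group, $c\ge0$, and let $f\colon H\to K$ have degree at most $c$. If $f\not\equiv1$, then $\Pr(f\ne1)\ge2^{-c}$.
\end{lemma}

\begin{proof}
We use induction on $c$. If $\Delta_tf\equiv1$ for all $t$, which is the hypothesis when $c=0$, then $f(gt)=f(g)$ for all $g,t$, so $f$ is a constant different from $1$ and the probability is $1$. Otherwise $c\ge1$ and $\Delta_tf\not\equiv1$ for some $t$. The map $\Delta_tf$ has degree at most $c-1$, so $\Pr(\Delta_tf\ne1)\ge2^{-(c-1)}$. If $(\Delta_tf)(g)\ne1$, then $f(g)\ne1$ or $f(gt)\ne1$, and $gt$ is uniform when $g$ is. Hence $2\Pr(f\neq1)\ge2^{-(c-1)}$.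
\end{proof}

To bound the degree of an arbitrary word map we compute the iterated difference once, in a free group, and show that it lies deep in the lower central series. The tool is Magnus' theorem on power series. Let $F$ be free on a finite set $\mathcal X$, and let $\mu$ be the homomorphism from $F$ to the unit group of the ring of formal power series over $\mathbb Z$ in noncommuting variables $\xi_x$ $(x\in\mathcal X)$ with $\mu(x)=1+\xi_x$. Then $f\in\gamma_k(F)$ if and only if $\mu(f)-1$ has no terms of degree less than $k$.

\begin{lemma}\label{lem:wordmap}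
If $G$ has class at most $c$ and $w\in F_r$, then the word map $w\colon G^r\to G$ has degree at most $c$.
\end{lemma}

\begin{proof}
Let $F$ be free on letters $Y_i$ and $T_{l,i}$ $(1\le i\le r,\ 1\le l\le c+1)$, and put $Y=(Y_1,\dots,Y_r)$ and $T_l=(T_{l,1},\dots,T_{l,r})$ in $F^r$. Let $\omega=(\Delta_{T_{c+1}}\cdots\Delta_{T_1}w)(Y)\in F$, formed with the word map $F^r\to F$. An iterated difference is a fixed product of values of $w^{\pm1}$ at products of the arguments, and word maps commute with homomorphisms. So for every homomorphism $\theta\colon F\to K$,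
\begin{equation}\label{eq:natural}
\theta(\omega)=(\Delta_{\theta(T_{c+1})}\cdots\Delta_{\theta(T_1)}w)(\theta(Y)),
\end{equation}
with the word map $K^r\to K$ on the right.

Fix $l$ and let $\theta_l\colon F\to F$ send $T_{l,1},\dots,T_{l,r}$ to $1$ and fix the other letters. Since $\Delta_1f\equiv1$ for every $f$ and all differences of the constant map $1$ are $1$, formula \eqref{eq:natural} gives $\theta_l(\omega)=1$. The series $\mu(\theta_l(f))$ arises from $\mu(f)$ by setting the variables $\xi_{T_{l,i}}$ $(1\le i\le r)$ equal to $0$, because both are homomorphisms in $f$ and agree on the letters. This substitution deletes the monomials that contain one of these variables and leaves the others unchanged. Hence every monomial of $\mu(\omega)-1$ contains some $\xi_{T_{l,i}}$. This holds for each of the $c+1$ values of $l$, and the sets of variables for different $l$ are disjoint, so every monomial has degree at least $c+1$. By Magnus' theorem $\omega\in\gamma_{c+1}(F)$. Given $g,t_1,\dots,t_{c+1}\in G^r$, apply \eqref{eq:natural} to the homomorphism $\theta\colon F\to G$ with $Y\mapsto g$ and $T_l\mapsto t_l$: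 the iterated difference lies in $\gamma_{c+1}(G)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nilpotent}]
By Lemmas~\ref{lem:wordmap} and~\ref{lem:degree} with $H=G^r$, either $w\equiv1$ on $G^r$ or $\delta_G(w)\ge2^{-c}$. For sharpness, $\mathrm{ds}_{C_2}(x=1)=\frac12$, and in $D_8$, of class $2$, the solutions of $x^2=1$ are the identity, the central rotation and the four reflections, so $\mathrm{ds}_{D_8}(x^2=1)=\frac68=1-2^{-2}$.
\end{proof}

\section{Metabelian groups}\label{sec:metabelian}

\subsection*{Recovering a value from a cube of random values}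
For a group $K$, tuples $t_1,\dots,t_N\in K^r$ and $S\subseteq\{1,\dots,N\}$, let $t_S=\prod_{l\in S}t_l\in K^r$, the product in increasing order of $l$. The $2^N$ points $gt_S$ form a cube with base point $g=gt_\emptyset$.

\begin{lemma}\label{lem:cube}
Let $G$ be a finite group, $w\in F_r$ and $N\ge1$. Suppose that for all $g,t_1,\dots,t_N\in G^r$, if $w(gt_S)=1$ for all $S\ne\emptyset$, then $w(g)=1$. If $\delta_G(w)<1/(2^N-1)$, then $\delta_G(w)=0$.
\end{lemma}

\begin{proof}
Fix $g$ and choose $t_1,\dots,t_N$ independently and uniformly. Let $S\ne\emptyset$ and $l\in S$. For fixed values of the $t_k$ with $k\ne l$, the point $gt_S$ has the form $ut_lu'$ with $u,u'$ fixed, so it is uniform in $G^r$. The probability that $w(gt_S)\neq1$ for some $S\ne\emptyset$ is at most $(2^N-1)\delta_G(w)<1$. So some choice of the $t_l$ makes all these values trivial, and $w(g)=1$.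
\end{proof}

We therefore look for an identity, valid in metabelian groups, that relates the values of $w$ on a cube whose dimension $N$ depends only on $w$.

\subsection*{The case $w=X^2$}
Let $M$ be an abelian group written additively, let $A$ be an abelian group of exponent $2$ acting on $M$, so that $M$ is a $\mathbb Z[A]$-module, and let $G=M\rtimes A$. Then $(\nu,a)^2=((1+a)\nu,1)$, so squaring is the map $f(\nu,a)=(1+a)\nu$ into $M$.

Ordinary differences need not annihilate $f$. If $A=\{\pm1\}$ acts by sign, $|M|>1$ is odd and $t=(0,-1)$, then $(\nu,a)t=(\nu,-a)$ and $(\Delta_t^kf)(\nu,a)=(-2)^ka\nu$ for $k\ge1$, which never vanishes identically. The term $f_1(\nu,a)=a\nu$ is an exponential in $a$, not a polynomial. It is annihilated by a twisted difference: $f_1(gt)-s f_1(g)=0$ for $t=(0,s)$. A composition of twisted differences along $t_1,\dots,t_N$ with twists $s_l^{\beta_l}$ is a weighted sum over a cube, with weights $c_S=\prod_{l\notin S}(-s_l^{\beta_l})$. In a commutative ring such sums factor: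
\begin{equation}\label{eq:product}
\sum_{S}\ \prod_{l\notin S}(-\lambda_l)\ \prod_{l\in S}\phi_l\prod_{l\notin S}\psi_l=\prod_{l=1}^N(\phi_l-\lambda_l\psi_l),
\end{equation}
as one sees by expanding the right side. Call $S\mapsto\prod_{l\in S}\phi_l\prod_{l\notin S}\psi_l$ a \emph{product function}. The sum \eqref{eq:product} vanishes as soon as one index $k$ has $\psi_k=1$ and $\phi_k=\lambda_k$; we say that $k$ \emph{kills} the function.

Let $g=(\nu,a)$ and $t_l=(\nu_l,s_l)$. Then
\[
f(gt_S)=\Big(1+a\prod_{k\in S}s_k\Big)\Big(\nu+a\sum_{l\in S}\ \prod_{k\in S,\,k<l}s_k\;\nu_l\Big).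
\]
Up to powers of $a$, the coefficient of $\nu$ is a sum of two product functions, with $\psi_k=1$ and $\phi_k=s_k^{\alpha}$ for $\alpha=0,1$. The coefficient of $\nu_l$ is a sum of two product functions with $\psi_l=0$ and $\psi_k=1$ for $k\neq l$, and with $\phi_k=s_k^{\alpha+1}$ for $k<l$ and $\phi_k=s_k^\alpha$ for $k\ge l$, again for $\alpha=0,1$. The index $l$ cannot kill these, so the killing index must come after $l$ with twist $\alpha$ or before $l$ with twist $\alpha+1$. Take $N=4$, $\lambda_k=s_k^{\beta_k}$ and $(\beta_1,\beta_2,\beta_3,\beta_4)=(1,2,0,1)$. The coefficients of $\nu,\nu_1,\nu_2$ are killed by the indices $3$ and $4$, and those of $\nu_3,\nu_4$ by the indices $1$ and $2$. So $\sum_Sc_Sf(gt_S)=0$. Each $c_S$ acts invertibly on $M$, so Lemma~\ref{lem:cube} applies with $N=4$.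

A general metabelian group does not split as $M\rtimes A$, and a general word has more exponentials. Fox calculus lists the exponentials, and the Magnus embedding replaces the splitting.

\subsection*{Fox derivatives and the Magnus embedding}
The Fox derivatives $\partial_i\colon F_r\to\mathbb Z[F_r]$ are determined by $\partial_i(uu')=\partial_iu+u\,\partial_iu'$, $\partial_iX_i=1$ and $\partial_iX_j=0$ for $j\neq i$. For example, $\partial_1(X_1^2)=1+X_1$.

Let $F$ be free on a set $\mathcal X$, let $R$ be a normal subgroup, $Q=F/R$, and let a bar denote images in $Q$ and $\mathbb Z[Q]$. Let $\Omega$ be the free $\mathbb Z[Q]$-module with basis $\mathrm dx$ $(x\in\mathcal X)$. The homomorphism $F\to\Omega\rtimes Q$ with $x\mapsto(\mathrm dx,\bar x)$ has the form $f\mapsto(D(f),\bar f)$, where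
\begin{equation}\label{eq:cocycle}
D(x)=\mathrm dx,\qquad D(ff')=D(f)+\bar fD(f').
\end{equation}
We use three facts.
\begin{itemize}
\item[(M1)] \emph{Magnus' theorem.} The restriction of $D$ to $R$ is a homomorphism with kernel $[R,R]$. To see this, identify $\Omega$ with the group of $1$-chains of the Cayley graph $\Gamma$ of $Q$, with $q\,\mathrm dx$ the edge from $q$ to $q\bar x$. By \eqref{eq:cocycle}, $D(f)$ is the chain of the path from $1$ that spells $f$. The fundamental group of $\Gamma$ is $R$, so $R/[R,R]=H_1(\Gamma)$, which is a subgroup of the $1$-chains because $\Gamma$ is a graph.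
\item[(M2)] $D(f\rho f^{-1})=\bar fD(\rho)$ for $f\in F$ and $\rho\in R$. Indeed, \eqref{eq:cocycle} and $\bar\rho=1$ give $D(f\rho f^{-1})=D(f)+\bar fD(\rho)+\bar fD(f^{-1})$, and $D(f)+\bar fD(f^{-1})=D(1)=0$.
\item[(M3)] \emph{Chain rule.} $D(u(h))=\sum_{i=1}^r\overline{(\partial_iu)(h)}\,D(h_i)$ for $u\in F_r$ and $h\in F^r$. Both sides, as functions $\chi$ of $u$, satisfy $\chi(uu')=\chi(u)+\overline{u(h)}\chi(u')$. Such a function is determined by its values on $X_1,\dots,X_r$, where both sides equal $D(h_i)$.
\end{itemize}

\subsection*{The identity}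
Fix $w\in F_r$. The \emph{exponent vector} of $u\in F_r$ is its image in $F_r/F_r'=\mathbb Z^r$. Let $(m_1,\dots,m_r)$ be the exponent vector of $w$ and let $m\ge0$ be the greatest common divisor of the $m_i$, with $m=0$ if all vanish. Let $B_0\subset\mathbb Z^r$ consist of $0$ and the exponent vectors of the group elements that occur in $\partial_1w,\dots,\partial_rw$; it is finite and nonempty. Let $\eta_1,\dots,\eta_r$ be the unit vectors of $\mathbb Z^r$ and $B_1=\bigcup_i(B_0+\eta_i)$. Put $N=|B_1|+|B_0|\ge2$, and let $\beta_1,\dots,\beta_N\in\mathbb Z^r$ list first the elements of $B_1$ (the indices $l\le|B_1|$, called \emph{early}) and then those of $B_0$ (the \emph{late} indices). For $w=X_1^2$ this is the list $1,2,0,1$ found above.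

Let $F$ be free on $Y_i$ and $T_{l,i}$ $(1\le i\le r,\ 1\le l\le N)$, with $Y,T_l\in F^r$ the corresponding tuples. To apply (M1) and (M2) to the values $w(YT_S)$ we need them to lie in $R$, and to apply \eqref{eq:product} we need $Q$ abelian. So let $R=[F,F]F^m$, where $F^m$ is generated by the $m$-th powers and $F^0=1$. Then $Q$ is abelian and $q^m=1$ for $q\in Q$. For $h\in F^r$ and $\alpha\in\mathbb Z^r$ write $\bar h^{\alpha}=\prod_i\bar h_i^{\alpha_i}\in Q$; this is the image of $u(h)$ for any $u$ with exponent vector $\alpha$. As $m$ divides every $m_i$, we have $w(h)\in R$ for all $h\in F^r$.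

\begin{lemma}\label{lem:identity}
There are elements $f_S\in F$ such that the product $\rho$, taken in any fixed order over all $S\subseteq\{1,\dots,N\}$, of the elements $f_S\,w(YT_S)^{(-1)^{N-|S|}}f_S^{-1}$ lies in $[R,R]$.
\end{lemma}

\begin{proof}
Write $q=\bar Y$ and $s_l=\overline{T_l}$ in $Q^r$. Put $\lambda_l=s_l^{\beta_l}\in Q$ and $c_S=\prod_{l\notin S}(-\lambda_l)$, and choose $f_S\in F$ with $\bar f_S=\prod_{l\notin S}\lambda_l$, so that $c_S=(-1)^{N-|S|}\bar f_S$. By (M1) and (M2), $D(\rho)=\sum_Sc_SD(w(YT_S))$, and it suffices to show that this sum is $0$.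

Let $n_{i,\alpha}\in\mathbb Z$ be the sum of the coefficients in $\partial_iw$ of the elements with exponent vector $\alpha$. Since $Q$ is abelian,
\[
\overline{(\partial_iw)(YT_S)}=\sum_{\alpha\in B_0}n_{i,\alpha}\,q^\alpha\prod_{k\in S}s_k^\alpha .
\]
The $i$-th coordinate of $YT_S$ is $Y_i\prod_{l\in S}T_{l,i}$, and \eqref{eq:cocycle} gives
\[
D\Big(Y_i\prod_{l\in S}T_{l,i}\Big)=\mathrm dY_i+q^{\eta_i}\sum_{l\in S}\ \prod_{k\in S,\,k<l}s_k^{\eta_i}\;\mathrm dT_{l,i}.
\]
Multiplying and summing over $i$ as in (M3), we find that $D(w(YT_S))$ equals
\[
\sum_{i,\alpha}n_{i,\alpha}\Big(q^\alpha\prod_{k\in S}s_k^\alpha\;\mathrm dY_i+q^{\alpha+\eta_i}\sum_{l=1}^N\mathbf 1_{l\in S}\prod_{k\in S,\,k<l}s_k^{\alpha+\eta_i}\prod_{k\in S,\,k\ge l}s_k^{\alpha}\;\mathrm dT_{l,i}\Big).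
\]
So $S\mapsto D(w(YT_S))$ is a combination, with coefficients in $\Omega$ independent of $S$, of product functions with values in the commutative ring $\mathbb Z[Q]$. We check that each of them is killed by some index $k$. Let $\alpha\in B_0$.
\begin{itemize}
\item At $\mathrm dY_i$ we have $\psi_k=1$ and $\phi_k=s_k^\alpha$ for all $k$. Take the late $k$ with $\beta_k=\alpha$.
\item At $\mathrm dT_{l,i}$ with $l$ early, take the late $k$ with $\beta_k=\alpha$. Then $k>l$, so $\psi_k=1$ and $\phi_k=s_k^\alpha=\lambda_k$.
\item At $\mathrm dT_{l,i}$ with $l$ late, take the early $k$ with $\beta_k=\alpha+\eta_i\in B_1$. Then $k<l$, so $\psi_k=1$ and $\phi_k=s_k^{\alpha+\eta_i}=\lambda_k$.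
\end{itemize}
By \eqref{eq:product}, $\sum_Sc_SD(w(YT_S))=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:metabelian}]
We show that $\varepsilon=1/(2^N-1)$, which depends only on $w$, is a gap for $w=1$. Let $G$ be a finite metabelian group with $\delta_G(w)<\varepsilon$; since $N\ge2$, we have $\delta_G(w)<\frac12$.

To transfer Lemma~\ref{lem:identity} to $G$ we need $R$ to map into the abelian subgroup $G'$, and for this we show that $A=G/G'$ satisfies the law $x^m=1$. The word map on $A^r$ is the homomorphism $(x_i)\mapsto\prod_ix_i^{m_i}$. Its kernel contains the image of every solution of $w=1$ in $G^r$, so the kernel has density at least $1-\delta_G(w)>\frac12$ and equals $A^r$. Choose integers $k_i$ with $\sum_ik_im_i=m$; the tuple $(x^{k_1},\dots,x^{k_r})$ maps to $x^m$, so $x^m=1$ for all $x\in A$.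

Let $g,t_1,\dots,t_N\in G^r$ and let $\theta\colon F\to G$ send $Y$ to $g$ and $T_l$ to $t_l$. Then $\theta([F,F])\le G'$ and $\theta(F^m)\le G'$, so $\theta(R)\le G'$ and $\theta([R,R])\le G''=1$. By Lemma~\ref{lem:identity}, $\theta(\rho)=1$: a product of conjugates of the elements $w(gt_S)^{\pm1}$, one factor for each $S$, is trivial. If $w(gt_S)=1$ for all $S\ne\emptyset$, the only remaining factor is a conjugate of $w(g)^{\pm1}$, so $w(g)=1$. Lemma~\ref{lem:cube} gives $\delta_G(w)=0$.
\end{proof}

The hypothesis $G''=1$ enters only in $\theta([R,R])=1$. It cannot be relaxed to $G'''=1$, even for $2$-groups and the word $X_1^4$, by Theorem~\ref{thm:main}.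

\begin{thebibliography}{1}
\bibitem{Kocsis} Zoltan A. Kocsis, \emph{Degree of satisfiability of some special equations}, arXiv:2002.01773 (2020).
\end{thebibliography}
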